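# The direction of the planar rancher converges

## 1. Almost sure convergence of $x_n/\|x_n\|$

Let $\mu$ be a probability law on $(0,1]$. The $\mu$-rancher is the following random sequence in $\mathbb R^2$. Start from $x_0=0$. Given $x_0,\dots,x_n$, put $K_n=\mathrm{conv}\{x_0,\dots,x_n\}$ and $x_{n+1}=x_n+\rho v$, where $\rho\sim\mu$ is independent of everything else and $v$ is uniform on the unit circle, conditioned so that the segment $\overline{x_nx_{n+1}}$ misses the interior of $K_n$. (Section 2 shows that this condition concerns $v$ only.)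

**Theorem 1.** Almost surely $\|x_n\|\to\infty$ and $x_n/\|x_n\|$ converges. The limit $U$ is uniform on the circle, and there is $c=c(\mu)>0$ such that a.s. for all large $n$
$$\bigl\|x_n/\|x_n\|-U\bigr\|\le e^{-c\sqrt{\log n}} .$$

In words: a walker takes random steps, never walking into the convex hull of the places it has visited. Does it eventually settle on a direction, or can it keep turning around its own growing hull? The theorem says that it settles, on a random direction $U$ with no preferred value, and it bounds the remaining error after $n$ steps. The problem comes from Omer Angel, Itai Benjamini and Balint Virag, "Random walks that avoid their past convex hull", arXiv:math/0209146 (2002). There $\mu=\delta_1$, the process is called the planar rancher, and the conjecture is that $x_n/\|x_n\|$ converges almost surely. So the conjecture is true.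

A result that may be quoted for the planar rancher says that $\limsup\|x_n\|/n\ge s$ a.s. for some $s>0$. We do not use it, and speed alone would not give a direction. The deterministic sequence $y_n=2^{-1/2}\,n\,(\cos\log n,\sin\log n)$, $n\ge1$, has steps of length at most $1$ (the curve $s\mapsto 2^{-1/2}s(\cos\log s,\sin\log s)$ has speed $1$), it satisfies $\|y_n\|/n=2^{-1/2}$, and its direction turns forever. It is not a rancher path, but it shows what has to be controlled: each time the distance from the origin grows by a constant factor, the direction may change by some angle, and these angles must be summable.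

By scaling, the theorem covers any i.i.d. bounded positive step lengths. It also covers steps uniform in a disc: there length and direction are independent, the direction is uniform, and the conditioning concerns the direction only. Nothing below says that the rate is optimal. The theorem also determines the shape of the hull.

**Corollary 2.** Almost surely $K_n/\max_{k\le n}\|x_k\|$ converges in Hausdorff distance to the segment from $0$ to $U$.

Notation: $m=E\rho>0$, $m_2=E\rho^2>0$, $e(a)=(\cos a,\sin a)$, $|\cdot|$ is the Euclidean norm, and $S^1$ is the unit circle. The letters $C,c,C_1,\dots$ denote positive constants depending only on $\mu$; $C$ and $c$ may change from line to line. "$D$ large" means $D\ge D_*(\mu)$ for a suitable constant. Fractional powers of $D$ used as times are understood up to rounding. Larger angles are "to the left".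

## 2. Normal cones and the first two steps by hand

Recall some planar convexity. Let $x$ be a vertex of a convex polygon $K$ (possibly a segment). The tangent cone $C$ is the closed cone generated by $K-x$; near $x$ the sets $K$ and $x+C$ coincide. The normal cone, which we regard as a set of unit vectors, is $N=\{u\in S^1:\ y\cdot u\le x\cdot u\text{ for all }y\in K\}$. The two are polar: $v\in C$ iff $u\cdot v\le0$ for all $u\in N$. If $C$ consists of the directions $-e(\psi)$, $\psi\in[a,b]$, then $e(u)\in N$ iff $\cos(u-\psi)\ge0$ for all these $\psi$, so $N=e([b-\frac\pi2,a+\frac\pi2])$. Conversely, if $N=e([p,q])$, then seen from $x$ the hull fills the backward directions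
$$-e(\psi),\qquad \psi\in[q-\tfrac\pi2,\ p+\tfrac\pi2].$$
For a walker looking ahead, a backward direction $-e(\psi)$ with larger $\psi$ lies further to the right. So $p$ encodes the right edge of the hull and $q$ the left edge. Keep this dictionary in mind.

For $n\ge1$ put $h_n(u)=\max_{y\in K_n}y\cdot u$, $g_n(u)=h_n(u)-x_n\cdot u\ge0$ and $N_n=\{u\in S^1:g_n(u)=0\}$, the normal cone at $x_n$. We call $g_n(u)$ the gap at $u$: it is the distance from $x_n$ to the supporting line of $K_n$ with normal $u$.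

**Lemma 3.** Almost surely, for all $n\ge1$: $x_n\neq0$ is a vertex of $K_n$, and $N_n=e([p_n,q_n])$ with $0<q_n-p_n\le\pi$. Up to null sets, the next direction $v$ is uniform on
$$\{v:\ v\cdot u>0\text{ for some }u\in N_n\}=e\bigl((p_n-\tfrac\pi2,\,q_n+\tfrac\pi2)\bigr),\tag{1}$$
an arc of length $\pi+q_n-p_n\le2\pi$. For a step $\rho v$,
$$g_{n+1}(u)=(g_n(u)-\rho v\cdot u)^+,\qquad N_{n+1}=\{u:g_n(u)\le\rho v\cdot u\}.\tag{2}$$
If $u_0\in N_n$ and $v\cdot u_0>0$, then $u_0\in N_{n+1}$.

*Proof.* For $n=1$, $K_1$ is the segment from $0$ to $x_1\ne0$ and $N_1=\{u:u\cdot x_1\ge0\}$ is a half circle. Now let $x_n$ be a vertex of $K_n$. The tangent cone $C_n$ contains no line, so the polar arc $N_n$ has positive length; $C_n\neq\{0\}$, so the length is at most $\pi$.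

If $v\in\mathrm{int}\,C_n$, a step in direction $v$ immediately enters $\mathrm{int}\,K_n$, whatever its length. If $v\notin C_n$, some $u\in N_n$ has $u\cdot v>0$, and then $(x_n+sv)\cdot u>h_n(u)$, so $x_n+sv\notin K_n$ for all $s>0$. The boundary of $C_n$ contains two directions only (one if $n=1$), a null set. Hence $v$ is uniform on the complement of $C_n$, up to null sets, which is (1). In particular $v$ is a.s. such that some $u_0\in N_n$ has $v\cdot u_0>0$. The update rule holds because $h_{n+1}(u)=\max(h_n(u),x_{n+1}\cdot u)$. If $u_0\in N_n$, $v\cdot u_0>0$, then $x_{n+1}\cdot u_0>h_n(u_0)$. So $x_{n+1}\notin K_n$ is an extreme point of $K_{n+1}$, and $u_0\in N_{n+1}$. As $0\in K_n$, also $x_{n+1}\ne0$. $\square$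

Almost surely the second step is not parallel to the first, so $K_n$ has interior for $n\ge2$.

By hand, with $\mu=\delta_1$: let $x_1=(1,0)$. The second direction is uniform on the whole circle, say $x_2=x_1+e(\theta)$ with $0<\theta<\pi$. The backward directions at $x_2$ run from $x_1-x_2=-e(\theta)$ to $x_0-x_2=-(e(0)+e(\theta))$, which is parallel to $-e(\theta/2)$. So the hull fills $\psi\in[\theta/2,\theta]$, and $N_2=e([\theta-\frac\pi2,\frac\theta2+\frac\pi2])$. The third direction is uniform on $e((\theta-\pi,\frac\theta2+\pi))$; only an arc of length $\theta/2$ is forbidden. The mean direction is parallel to $e(p)+e(q)=2\sin(\frac\theta4)\,e(\frac{3\theta}4)$: the walker is pushed away from the middle of its backward cone, weakly if the triangle is thin.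

## 3. A lazy clock, the drift, and exit times

To compare two ranchers later we want to drive them with the same random directions. The allowed arcs have different lengths, so we slow the walk down in proportion.

**Lazy process.** Start from $x_1$ at tick $0$. At each tick, given the past, make a rancher step with probability $(\pi+|N|)/(3\pi)\in[\frac13,\frac23]$, and rest otherwise. Removing the rests gives back the rancher. From now on $x_t,K_t,h_t,g_t,N_t=e([p_t,q_t])$ and the filtration $\mathcal F_t$ refer to the lazy process at tick $t$; note $0\in K_t$. Equivalently: $\Theta$ is uniform on any $\mathcal F_t$-measurable interval of length $3\pi$ containing $(p_t-\frac\pi2,q_t+\frac\pi2)$, and the walker moves by $\rho e(\Theta)$ iff $\Theta\in(p_t-\frac\pi2,q_t+\frac\pi2)$.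

**Drift.** Since $e(a-\frac\pi2)$ is an antiderivative of $e(a)$, integrating over the allowed arc gives $e(q_t)-e(p_t-\pi)$, that is,
$$E[x_{t+1}-x_t\mid\mathcal F_t]=\tfrac m{3\pi}\bigl(e(p_t)+e(q_t)\bigr).\tag{3}$$

**Exit times.** We need that the walker leaves large discs in polynomial time. As $0\in K_t$, every $u\in N_t$ has $u\cdot x_t=h_t(u)\ge0$, so by (3) the drift has nonnegative scalar product with $x_t$, and
$$E\bigl[|x_{t+1}|^2-|x_t|^2\mid\mathcal F_t\bigr]\ge m_2P(\text{move}\mid\mathcal F_t)\ge m_2/3.$$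
Optional stopping for the submartingale $|x_t|^2-m_2t/3$ (at bounded times, then monotone convergence) shows that from any stopping time at which $|x|<2D$, the conditional expected time to leave $B(0,2D)$ is at most $3(2D+1)^2/m_2$. By Markov's inequality the walker exits within twice that time with probability at least $\frac12$. There are at least $cD$ such blocks in $D^3-1$ ticks, and $2^{-cD}\le D^{-50}$, so
$$P\bigl(\text{exit from }B(0,2D)\text{ takes}\ge D^3-1\text{ ticks}\mid\mathcal F\bigr)\le D^{-50},\qquad D\text{ large}.\tag{4}$$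
In particular $\sup_t|x_t|=\infty$ a.s. This says nothing about the direction.

## 4. Signed gaps and their one-step rule

The gap $g_t(u)$ says how far the hull sticks out beyond the walker in direction $e(u)$. We also need to record whether it sticks out on the right or on the left. For this, angles must be real numbers and not classes mod $2\pi$.

**Lifts.** While $|x_t|\ge10$, let $\varphi_t$ be a lift of $\arg x_t$, continued with $|\varphi_{t+1}-\varphi_t|<\pi/4$. As $u\cdot x_t\ge0$ on $N_t$, the arc $N_t$ lies in the closed half circle around $e(\varphi_t)$, and we lift it so that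
$$\varphi_t-\tfrac\pi2\le p_t<q_t\le\varphi_t+\tfrac\pi2 .$$
These lifts are consistent in time. If the step is $\rho e(\Theta)$ with $\Theta\in(p_t-\frac\pi2,q_t+\frac\pi2)$, there is $u_0\in[p_t,q_t]$ with $|\Theta-u_0|<\frac\pi2$. By Lemma 3, $e(u_0)\in N_{t+1}$. We have $|u_0-\varphi_{t+1}|<\frac{3\pi}4$, while the lift of $N_{t+1}$ is within $\frac\pi2$ of $\varphi_{t+1}$; as $\frac{3\pi}4+\frac\pi2<2\pi$, the number $u_0$ itself lies in $[p_{t+1},q_{t+1}]$.

**Definition (signed gap).** Write $g_t(u)$ for $g_t(e(u))$. For $|u-\varphi_t|\le\pi$ put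
$$\sigma_t(u)=g_t(u)\ (u<p_t),\qquad 0\ (p_t\le u\le q_t),\qquad -g_t(u)\ (u>q_t).$$
So $|\sigma_t|=g_t$, which in this range of $u$ vanishes exactly on $[p_t,q_t]$. We speak of a right gap if $\sigma>0$ and a left gap if $\sigma<0$. Whenever $\sigma_t(u)$ and $\sigma_{t+1}(u)$ are compared, $u$ must be within $\pi$ of $\varphi_t$ and $\varphi_{t+1}$; all angles used below are within $\frac{3\pi}4+0.1$ of $\varphi$ at the times concerned.

For example, let $K=\mathrm{conv}\{(0,0),(20,0),(20,20)\}$ and $x=(20,20)$. Then $\varphi=\frac\pi4$, $p=0$, $q=\frac{3\pi}4$. At $u=-\frac\pi2$ the gap is $20$, and $\sigma=+20$; at $u=\pi$ the gap is also $20$, and $\sigma=-20$. Now step by $e(\Theta)$ with $\Theta=\pi$, to $(19,20)$. At $u=\frac\pi4\in[p,q]$ the new gap is $(40-39)/\sqrt2=1/\sqrt2$. The new normal cone starts at $p'=\frac\pi2>u$, so the new signed gap is $+1/\sqrt2$: the walker moved left, and hull now sticks out on its right.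

**Lemma 4 (sign rule).** Consider a step $\rho e(\Theta)$, with $\Theta\in(p_t-\frac\pi2,q_t+\frac\pi2)$, and put $\mathsf c=\rho\cos(\Theta-u)$. If $\sigma_t(u)>0$, then $\sigma_{t+1}(u)=(\sigma_t(u)-\mathsf c)^+$. If $\sigma_t(u)<0$, then $\sigma_{t+1}(u)=-(|\sigma_t(u)|-\mathsf c)^+$. If $\sigma_t(u)=0$, then $\sigma_{t+1}(u)=0$ when $\mathsf c\ge0$; when $\mathsf c<0$, $\sigma_{t+1}(u)=-\mathsf c$ if $\Theta>u$ and $\sigma_{t+1}(u)=\mathsf c$ if $\Theta<u$. In a rest $\sigma$ is unchanged.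

*Proof.* The absolute values follow from (2); only signs are at stake. Take $u_0$ as above. If $u<p_t$, then $u<u_0\le q_{t+1}$, so $\sigma_{t+1}(u)\ge0$; symmetrically for $u>q_t$. Let $u\in[p_t,q_t]$ and $\mathsf c<0$. Then $g_{t+1}(u)=-\mathsf c>0$, so $u\notin[p_{t+1},q_{t+1}]$. As $q_t-p_t\le\pi$, $|\Theta-u|<\frac{3\pi}2$, and $\cos(\Theta-u)<0$ gives $|\Theta-u|\in(\frac\pi2,\frac{3\pi}2)$. If $\Theta>u$, then $\Theta-u>\frac\pi2>\Theta-u_0$, so $u<u_0$, and hence $u<p_{t+1}$: a right gap. The case $\Theta<u$ is symmetric. $\square$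

Consequently $\sigma^+$ and $\sigma^-$ change by at most $1$ per tick.

## 5. Walking away from a wedge, and where the one-step drift fails

From far away a hull near the walker looks like a cone. So let us study the simplest past: an infinite wedge.

**Definition (wedge process).** Let $0<\xi\le\pi$ and $\mathcal U=[\xi-\frac\pi2,\frac\pi2]$. The wedge process of opening $\xi$ is the lazy rancher whose past is the cone $W=\{-se(\psi):s\ge0,\ \psi\in[0,\xi]\}$ with apex $\tilde x_0=0$. Explicitly, for $u\in\mathcal U$ (the normal cone of $W$ at $0$) put $\tilde h_k(u)=\max_{i\le k}\tilde x_i\cdot e(u)$, $\tilde g_k(u)=\tilde h_k(u)-\tilde x_k\cdot e(u)$, and $\tilde N_k=\{u\in\mathcal U:\tilde g_k(u)=0\}=[\tilde p_k,\tilde q_k]$. At each tick, with $\Theta$ uniform on an interval of length $3\pi$ containing $(-\pi,\pi)$, the walker moves by $\rho e(\Theta)$ iff $\Theta\in(\tilde p_k-\frac\pi2,\tilde q_k+\frac\pi2)\subset(\xi-\pi,\pi)$.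

The set $\tilde N_k$ is a closed interval, being cut out of the arc $e(\mathcal U)$, of length $\pi-\xi<\pi$, by the linear inequalities $(\tilde x_k-\tilde x_i)\cdot e(u)\ge0$. It is nonempty: $\tilde N_0=\mathcal U$, and at a step some $u_0\in[\tilde p_k,\tilde q_k]$ has $|\Theta-u_0|<\frac\pi2$, so $\tilde g_{k+1}(u_0)=0$. Define $\tilde\sigma$ on $\mathcal U$ as in Section 4 (positive below $\tilde p$, negative above $\tilde q$). Lemma 4 holds with the same proof, and $\tilde\sigma_0=0$ on $\mathcal U$.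

If $\xi=\pi$, then $W$ is the lower half plane, $\mathcal U=\{\frac\pi2\}$, and $\tilde N_k=\{\frac\pi2\}$ forever. At each tick the walker moves with probability $\frac13$, in a direction uniform on the upper half circle, with drift $\frac{2m}{3\pi}e(\frac\pi2)$.

**Lemma 5.** For $\frac\xi2\le\psi\le\frac\xi2+\frac\pi2$ and $k\ge0$,
$$E[\tilde x_k\cdot e(\psi+\tfrac\pi2)]\le-\tfrac{2m}{3\pi}\sin(\psi-\tfrac\xi2)\sin(\tfrac\xi2)\,k.\tag{5}$$

*Proof.* The reflection $a\mapsto\xi-a$ preserves $\mathcal U$, so the law of the process is invariant under reflection in the direction $\xi/2$, and $E[\tilde x_k\cdot e(\frac\xi2+\frac\pi2)]=0$. By the computation (3), the conditional drift along $e(\frac\xi2)$ is $\frac m{3\pi}(\cos(\tilde p-\frac\xi2)+\cos(\tilde q-\frac\xi2))\ge\frac{2m}{3\pi}\sin\frac\xi2$, as $|\tilde p-\frac\xi2|,|\tilde q-\frac\xi2|\le\frac\pi2-\frac\xi2$. Now use $e(\psi+\frac\pi2)=\cos(\psi-\frac\xi2)\,e(\frac\xi2+\frac\pi2)-\sin(\psi-\frac\xi2)\,e(\frac\xi2)$. $\square$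

In words: on average the walker leaves along the axis $e(\xi/2)$, so relative to a line of direction $e(\psi)$ with $\psi>\xi/2$ it moves to the right. For $\xi=\pi$, (5) is an equality, since $e(\frac\pi2)\cdot e(\psi+\frac\pi2)=\cos\psi=-\sin(\psi-\frac\pi2)$.

**The natural first attempt.** A right gap at normal angle $\psi-\frac\pi2$ changes, as long as it is positive, by the increments of $x\cdot e(\psi+\frac\pi2)$. One would like to show from (3) that these have negative conditional mean at each tick, so that right gaps close and the hull never sticks out far. Start from a wedge of opening $\xi<\frac\pi2$ and take $\psi\in(\frac\xi2,\xi)$. At time $0$ we have $\tilde p=\xi-\frac\pi2$, $\tilde q=\frac\pi2$, and by (3) the drift along $e(\psi+\frac\pi2)$ is $\frac m{3\pi}(\cos\psi-\cos(\xi-\psi))<0$. But with positive probability the first step has direction $\Theta\in(2\psi,\pi)$. Then $\tilde N_1=\{u\in\mathcal U:\cos(\Theta-u)\ge0\}=[\Theta-\frac\pi2,\frac\pi2]$, and the next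 drift along $e(\psi+\frac\pi2)$ is
$$\tfrac m{3\pi}\bigl(\cos\psi-\cos(\Theta-\psi)\bigr)>0 ,$$
because $\Theta-\psi>\psi$. This is the exact point of failure: after one step to the left the nearby hull is flat, the walker is pushed off to the left again, and the gap drifts the wrong way. Only the average (5), started from a symmetric past, has the right sign, and the true past is not symmetric.

The way out is monotonicity. Suppose the true past has more hull on the left and less on the right than a wedge. Then the walker should stay to the right of the wedge process, and should inherit the favorable half of (5). This can be made exact by a coupling.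

## 6. A monotone coupling with the wedge

In the dictionary of Section 2, "less hull on the right than the wedge" reads $p\le o+\xi-\frac\pi2$ and "more hull on the left" reads $q<o+\frac\pi2$, where $o$ is the angle by which the wedge is rotated.

**Proposition 6 (comparison).** Let $\tau$ be a stopping time, $o,\psi,\xi$ angles and $r\ge1$ an integer, all $\mathcal F_\tau$-measurable, $0<\psi<\xi\le\pi$. Suppose $|x_\tau|\ge10r+20$, $|\varphi_\tau-o|\le\pi/8$, and
$$o+\psi-\tfrac\pi2<p_\tau\le o+\xi-\tfrac\pi2,\quad\sigma_\tau(o+\psi-\tfrac\pi2)>r,\quad q_\tau<o+\tfrac\pi2,\quad\sigma_\tau(o+\tfrac\pi2)<-r.$$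
Then, conditionally on $\mathcal F_\tau$, $(x_{\tau+k})_{k\le r}$ can be coupled with the wedge process of opening $\xi$ so that $(x_{\tau+k}-x_\tau)\cdot e(o+\psi+\frac\pi2)\le\tilde x_k\cdot e(\psi+\frac\pi2)$ for $0\le k\le r$. Hence, if $\psi\ge\xi/2$,
$$E[(x_{\tau+k}-x_\tau)\cdot e(o+\psi+\tfrac\pi2)\mid\mathcal F_\tau]\le-\tfrac{2m}{3\pi}\sin(\psi-\tfrac\xi2)\sin(\tfrac\xi2)\,k,\qquad k\le r.$$

*Proof.* **Step 1: set up the coupling.** Rotate so that $o=0$. During the $r$ ticks the walker is within $r$ of $x_\tau$, so $|x|\ge9r+20$, $\varphi$ moves by at most $\arcsin\frac1{10}<\frac\pi8$, and $|\varphi_t|\le\frac\pi4$. Gaps change by at most $1$ per tick, so at each of the times $\tau,\dots,\tau+r$ we have $\sigma_t(\psi-\frac\pi2)>0>\sigma_t(\frac\pi2)$, i.e.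
$$\psi-\tfrac\pi2<p_t\le q_t<\tfrac\pi2.\tag{6}$$
Let $I=(p-\frac\pi2,q+\frac\pi2)$ and $\tilde I=(\tilde p-\frac\pi2,\tilde q+\frac\pi2)$; both lie in $(-\pi,\pi)$. Use the same $\Theta$, uniform on $[-\frac{3\pi}2,\frac{3\pi}2]$, and the same $\rho$ for both walkers. Each then has the correct conditional law. With $\mathcal U'=[\xi-\frac\pi2,\frac\pi2)$, I claim that the order relation
$$(O)\qquad\sigma(u)\le\tilde\sigma(u)\quad\text{for all }u\in\mathcal U'$$
holds at all times considered. Initially, $u\ge\xi-\frac\pi2\ge p_\tau$ gives $\sigma_\tau(u)\le0=\tilde\sigma_0(u)$.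

**Step 2: $(O)$ orders the normal cones, $p\le\tilde p$ and $q\le\tilde q$.** If $\xi=\pi$, then $\mathcal U'=\emptyset$ and $\tilde p=\tilde q=\frac\pi2>q\ge p$. Let $\xi<\pi$. If $p\le\xi-\frac\pi2$, then $p\le\tilde p$. Otherwise $\tilde\sigma\ge\sigma>0$ on $[\xi-\frac\pi2,p)\subset\mathcal U'$, so $\tilde p\ge p$. If $q<\xi-\frac\pi2$, then $q<\tilde q$. Otherwise $q\in\mathcal U'$ and $\tilde\sigma(q)\ge\sigma(q)=0$, so $q\le\tilde q$.

**Step 3: $(O)$ is preserved by one tick.** Let $u\in\mathcal U'$ and $\mathsf c=\rho\cos(\Theta-u)$; primes denote new values. If $\Theta\notin I\cup\tilde I$, nothing changes.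

*Case (a): $\Theta\in I\cap\tilde I$, both move.* Let $\tilde\sigma>0$. If $\sigma>0$, use that $s\mapsto(s-\mathsf c)^+$ is nondecreasing. If $\sigma=0$, then $\sigma'\le|\mathsf c|\le\tilde\sigma'$ when $\mathsf c<0$, and $\sigma'=0\le\tilde\sigma'$ otherwise. If $\sigma<0$, then $\sigma'\le0\le\tilde\sigma'$. Let $\tilde\sigma=0$. If $\sigma=0$, both new values agree by Lemma 4. If $\sigma<0$ and $\mathsf c\ge0$, then $\sigma'\le0=\tilde\sigma'$. If $\sigma<0$ and $\mathsf c<0$, then $\sigma'=-(|\sigma|+|\mathsf c|)\le-|\mathsf c|\le\tilde\sigma'$. Let $\tilde\sigma<0$. Then $|\sigma|\ge|\tilde\sigma|$ and monotonicity gives $\sigma'\le\tilde\sigma'$.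

*Case (b): $\Theta\in\tilde I\setminus I$, only the wedge walker moves; we need $\tilde\sigma'(u)\ge\sigma(u)$.* As $\Theta>\tilde p-\frac\pi2\ge p-\frac\pi2$, we must have $q+\frac\pi2\le\Theta<\tilde q+\frac\pi2\le\pi$, and $\Theta>\psi>0$ by (6). If $u\ge\Theta-\frac\pi2$, then $-\frac\pi2<\Theta-u\le\frac\pi2$, so $\mathsf c\ge0$. If moreover $\tilde\sigma\ge0$, then $\tilde\sigma'\ge0$, while $u\ge q$ gives $\sigma(u)\le0$; if $\tilde\sigma<0$, then $\tilde\sigma'\ge\tilde\sigma\ge\sigma$. If $u<\Theta-\frac\pi2<\tilde q$, then $\tilde\sigma(u)\ge0$ and $\Theta-u\in(\frac\pi2,\frac{3\pi}2)$, because $\Theta-u<\pi-(\xi-\frac\pi2)$. So $\mathsf c<0$ and $\Theta>u$, and Lemma 4 gives $\tilde\sigma'=\tilde\sigma+|\mathsf c|\ge\sigma$.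

*Case (c): $\Theta\in I\setminus\tilde I$, only $x$ moves; we need $\sigma'(u)\le\tilde\sigma(u)$.* As $\Theta<q+\frac\pi2\le\tilde q+\frac\pi2$, we must have $p-\frac\pi2<\Theta\le\tilde p-\frac\pi2\le0$, and $\Theta>\psi-\pi$ by (6). If $u<\Theta+\frac\pi2\le\tilde p$, then $\tilde\sigma(u)>0$, and $-\frac\pi2<\Theta-u\le\frac\pi2-\xi<\frac\pi2$, so $\mathsf c>0$. If $\sigma>0$, then $\sigma'\le\sigma\le\tilde\sigma$; if $\sigma\le0$, then $\sigma'\le0<\tilde\sigma$. If $u\ge\Theta+\frac\pi2>p$, then $\sigma(u)\le0$ and $\Theta-u\in(-\frac{3\pi}2,-\frac\pi2]$, so $\mathsf c\le0$ and $\Theta<u$. Hence $\sigma'\le\sigma\le\tilde\sigma$.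

**Step 4: order the displacements.** In case (a) the displacements are equal. In case (b) $\Theta\in(\psi,\pi)$, and the wedge walker moves by $\rho e(\Theta)\cdot e(\psi+\frac\pi2)=\rho\sin(\Theta-\psi)>0$. In case (c) $\Theta\in(\psi-\pi,0]$, and $x$ moves by $\rho\sin(\Theta-\psi)<0$. So the difference of the two coordinates (wedge minus $x$) never decreases. This is the first assertion, and the second follows from (5), whose range condition holds since $\psi<\xi\le\frac\xi2+\frac\pi2$. $\square$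

There is a price. To learn something about the gap at an angle $\psi<\xi$ we need $p_\tau\le o+\xi-\frac\pi2$, that is, no right gap at the larger angle $\xi$. The only angle for which we shall get this for free is $\xi=\pi$. So we start at $\pi$ and descend, multiplying the angle by about $\frac34$ each time. At lower levels we shall know only that the gap at the upper angle is small, not zero; Lemma 8 below deals with that.

## 7. Right gaps in a window: waiting for comparison times

**The window.** Let $t_0$ be a stopping time, $D=|x_{t_0}|$ large, $o$ an $\mathcal F_{t_0}$-measurable angle. Let $T$ be the first $t\ge t_0$ at which one of the following holds: $|x_t|\sin(o-\varphi_t)<D^{1/2}$; $|\varphi_t-o|>\pi/8$; $|x_t|>2D$; $t\ge t_0+D^3$. For $t<T$ we have $|x_t|\ge D^{1/2}$, $\varphi_t<o$ and $q_t\le\varphi_t+\frac\pi2<o+\frac\pi2$. Since $0\in K_t$, also $g_t(o+\frac\pi2)\ge-x_t\cdot e(o+\frac\pi2)=|x_t|\sin(o-\varphi_t)$. Hence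
$$\sigma_t(o+\tfrac\pi2)\le-D^{1/2}\qquad(t<T).\tag{7}$$
So the origin, lying well to the left of the backward ray $-e(o)$, provides the "more hull on the left" half of Proposition 6.

**Right gaps.** For $0<\zeta\le\pi$ put $\Pi_\zeta(t)=\sigma_t(o+\zeta-\frac\pi2)^+$ and $Y_\zeta(z)=z\cdot e(o+\zeta+\frac\pi2)$. Note that $\Pi_\zeta(t)>0$ iff $p_t>o+\zeta-\frac\pi2$. By Lemma 4, if $\Pi_\zeta(t)>0$, then $\Pi_\zeta(t+1)=(\Pi_\zeta(t)+Y_\zeta(x_{t+1}-x_t))^+$. So increments of $\Pi_\zeta$ equal increments of $Y_\zeta(x)$ over any time interval on which $\Pi_\zeta>0$. By (7), $\Pi_\pi\equiv0$ on $[t_0,T)$. This is the free start.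

**Lemma 7.** For $t<T$ and $\zeta<a\le\pi$,
$$\Pi_a(t)\le\max\bigl(1,\tfrac\pi{2\zeta}1_{\zeta<\pi/2}\bigr)\,\Pi_\zeta(t),\quad\text{which is}\le\tfrac3\zeta\Pi_\zeta(t)\text{ if }\zeta\le3.\tag{8}$$

*Proof.* Let $u_1=o+\zeta-\frac\pi2<u_2=o+a-\frac\pi2$. If $p_t\le u_2$, then $\Pi_a(t)=0$. Otherwise $u_1<u_2<p_t$. Put $y=p_t-u_1$; as $p_t<o+\frac\pi2$, $y<\pi-\zeta$. Then $e(u_2)=Ae(u_1)+Be(p_t)$ with $A=\sin(p_t-u_2)/\sin y\ge0$, $B=\sin(u_2-u_1)/\sin y\ge0$. The function $v\mapsto\max_{z\in K_t}(z-x_t)\cdot v$ is sublinear and vanishes at $e(p_t)$, so $\Pi_a(t)\le A\Pi_\zeta(t)$. If $y\le\frac\pi2$, then $A\le1$. Otherwise $\zeta<\frac\pi2$, $\sin y\ge\sin\zeta$, and $A\le1/\sin\zeta\le\frac\pi{2\zeta}$. $\square$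

**Parameters.** Let $\zeta=\pi$ or $0<\zeta\le0.82\pi$, let $L\ge0$, and put $c_1=m/120$. If $\zeta\le0.82\pi$, let $\zeta^+=\frac98\zeta$ and $w=\lceil C_1\zeta^{-3}(L+\log D)\rceil$; if $\zeta=\pi$, let $\zeta^+=\pi$, $w=0$. Let
$$r=\lceil8c_1^{-1}\zeta^{-2}(w+1)\rceil,\quad\varepsilon=c_1\zeta^2/4,\quad\lambda=\varepsilon/r,\quad L'=r(50\varepsilon^{-1}\log D+1).$$
Since $m\le1$, we have $\varepsilon\le\frac1{40}$ and $c_1\zeta^2\le1$; also $r>w$. We assume throughout that $\zeta\ge D^{-1/1000}$ and $r\le D^{1/2}/100$. All parameters may be $\mathcal F_{t_0}$-measurable. Think of $L$ as a known bound for $\Pi_\zeta$, of $w$ as a waiting time, of $r$ as the horizon of a comparison, and of $L'$ as the bound that we shall get one level below.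

The next lemma says that if the gap at $\zeta$ stays below $L$, we do not wait long for a time at which the gap at the slightly larger $\zeta^+$ is zero, so that Proposition 6 applies with opening $\zeta^+$.

**Lemma 8 (waiting).** Let $\zeta\le0.82\pi$, let $t\ge t_0$ be a stopping time, and $\tau=\inf\{s\in[t,T):p_s\le o+\zeta^+-\frac\pi2\}$. If $C_1$ is large,
$$P\bigl(\tau>t+w,\ T>t+w,\ \Pi_\zeta(s)\le L\ \forall s\in[t,t+w]\bigm|\mathcal F_t\bigr)\le D^{-41}\quad\text{on }\{t<T\}.$$

*Proof.* **Step 1: on this event there is a drift along $e(o+\zeta)$.** Measure angles relative to $o$. On $[t,t+w]$, $\frac98\zeta-\frac\pi2<p_s\le q_s<\frac\pi2$, so $p_s-\zeta$ and $q_s-\zeta$ lie in $(\frac\zeta8-\frac\pi2,\frac\pi2-\zeta)$. By (3) and concavity of $\cos$ on $[-\frac\pi2,\frac\pi2]$, the drift along $e(o+\zeta)$ is at least $\frac{2m}{3\pi}\min(\sin\frac\zeta8,\sin\zeta)=\frac{2m}{3\pi}\sin\frac\zeta8$, as $\frac98\zeta\le\pi$. Since $\sin\frac\zeta8\ge0.12\,\zeta$ (check it at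 $\zeta=0.82\pi$, as $\sin(s)/s$ decreases), this is $\ge m\zeta/57$.

**Step 2: the two gaps forbid much progress along $e(o+\zeta)$.** Let $z=x_{t+w}-x_t$ and $X=z\cdot e(o+\zeta)$. Since $\Pi_\zeta,\Pi_{\zeta^+}>0$ on $[t,t+w]$, $Y_\zeta(z)=\Pi_\zeta(t+w)-\Pi_\zeta(t)\le L$, and by (8) $Y_{\zeta^+}(z)\ge-\Pi_{\zeta^+}(t)\ge-\frac3\zeta L$. As $Y_{\zeta^+}(z)=\cos\frac\zeta8\,Y_\zeta(z)-\sin\frac\zeta8\,X$, we get
$$X\le\frac{L(1+3/\zeta)}{\sin(\zeta/8)}\le70L\zeta^{-2}\le\frac{m\zeta w}{114},$$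
where the last inequality holds for $C_1$ large, because $w\ge C_1\zeta^{-3}L$.

**Step 3: compare by Azuma's inequality.** Let $M$ be the martingale part of $x\cdot e(o+\zeta)$ from $t$ on, stopped at $\tau\wedge T$; its differences are at most $2$. On our event $M_{t+w}-M_t\le\frac{m\zeta w}{114}-\frac{m\zeta w}{57}=-\frac{m\zeta w}{114}$. By Azuma's inequality (a martingale with $w$ differences bounded by $2$ falls by $a$ with probability at most $e^{-a^2/(8w)}$) this has probability at most $\exp(-cm^2\zeta^2w)\le\exp(-cm^2C_1\zeta^{-1}\log D)\le D^{-41}$ for $C_1$ large, as $\zeta^{-1}\ge1/\pi$. $\square$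

We fix $C_1$ accordingly. Now we pass from a bound on $\Pi_\zeta$ to a bound on $\Pi_\psi$ for smaller $\psi$.

**Lemma 9 (excursions).** Let $\psi\in[\frac34\zeta,\zeta)$ be $\mathcal F_{t_0}$-measurable, let $s_0\ge t_0$ be a stopping time, and $S=\inf\{s\in[s_0,T):\Pi_\zeta(s)>L\}$. On $\{s_0<T\}$, with conditional probability $\ge1-D^{-40}$ given $\mathcal F_{s_0}$: for all $t\in[s_0,S\wedge T)$,
$$\Pi_\psi(t)\le\Pi_\psi(s_0)+L',\quad\text{and}\quad\Pi_\psi(t)\le L'\ \text{ if }t\ge s_0+\varepsilon^{-1}\Pi_\psi(s_0)+2r.$$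

*Proof.* **Step 1: an exponential moment decreases over $r$ ticks.** We show that for a stopping time $t\ge s_0$, on $\{t<T,\ \Pi_\psi(t)>r\}$, with $\Delta=\Pi_\psi(t+r)-\Pi_\psi(t)$,
$$E[e^{\lambda\Delta}1_{S\wedge T>t+r}\mid\mathcal F_t]\le1-\varepsilon^2.\tag{9}$$
On this event, during $[t,t+r]$ we have $|x|\ge D^{1/2}-r$ and $|\varphi-o|\le\frac\pi4$, so $\Pi_\psi$ is defined there even if $T\le t+r$. It is positive there, so $\Delta=Y_\psi(x_{t+r}-x_t)$ and $|\Delta|\le r$.

Let $\tau$ be as in Lemma 8 ($\tau=t$ if $\zeta=\pi$). On $\{\tau\le t+w,\ \tau<T\}$ apply Proposition 6 at $\tau$ with horizon $r'=t+r-\tau\ge r-w\ge1$, opening $\zeta^+$ and target $\psi$. The hypotheses hold: $|x_\tau|\ge D^{1/2}\ge10r+20$; $|\varphi_\tau-o|\le\frac\pi8$; $\Pi_\psi(\tau)>r-(\tau-t)=r'$, which also gives $p_\tau>o+\psi-\frac\pi2$; $p_\tau\le o+\zeta^+-\frac\pi2$ by the definition of $\tau$ (for $\zeta=\pi$ because $p_\tau\le q_\tau<o+\frac\pi2$); and $\sigma_\tau(o+\frac\pi2)\le-D^{1/2}<-r$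 by (7).

The rate in Proposition 6 is at least $c_1\zeta^2$. If $\zeta\le0.82\pi$, then $\psi-\frac12\zeta^+\in[\frac3{16}\zeta,\frac7{16}\zeta]$, so the rate is at least $\frac{2m}{3\pi}\sin(\frac3{16}\zeta)\sin(\frac9{16}\zeta)$. Divided by $m\zeta^2$ this is decreasing in $\zeta$, since each $\sin(a\zeta)/\zeta$ is, and at $\zeta=0.82\pi$ the quotient exceeds $0.014>\frac1{120}$. If $\zeta=\pi$, then $\psi-\frac\pi2\in[\frac\pi4,\frac\pi2]$ and the rate is at least $\frac{2m}{3\pi}\sin\frac\pi4\ge0.15m\ge c_1\pi^2$. Before $\tau$, $Y_\psi(x)$ grows by at most $w$. Using $c_1\zeta^2\le1$ and $\frac14c_1\zeta^2r\ge2w$,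
$$E[\Delta\mid\mathcal F_\tau]\le w-c_1\zeta^2(r-w)\le2w-c_1\zeta^2r\le-\tfrac34c_1\zeta^2r=-3\varepsilon r.$$
As $|\lambda\Delta|\le\varepsilon\le1$ and $e^y\le1+y+y^2$ for $|y|\le1$, $E[e^{\lambda\Delta}\mid\mathcal F_\tau]\le1-3\varepsilon^2+\varepsilon^2=1-2\varepsilon^2$. The rest of the event $\{S\wedge T>t+r\}$ is empty if $\zeta=\pi$. Otherwise it is contained in the event of Lemma 8 (as $w<r$ and $S>t+w$), and contributes at most $e^\varepsilon D^{-41}\le\varepsilon^2$, since $\varepsilon\ge cD^{-1/500}$. This proves (9).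

**Step 2: iterate and apply Markov's inequality.** Let $t_j=s_0+jr$, $Z_j=e^{\lambda\Pi_\psi(t_j)}1_{S\wedge T>t_j}$, $G=\Pi_\psi(s_0)$. If $\Pi_\psi(t_j)\le r$, then $Z_{j+1}\le e^{2\varepsilon}\le2$; otherwise use (9). So $E[Z_{j+1}|\mathcal F_{s_0}]\le(1-\varepsilon^2)E[Z_j|\mathcal F_{s_0}]+2$, and therefore
$$E[Z_j|\mathcal F_{s_0}]\le e^{\lambda G-\varepsilon^2j}+2\varepsilon^{-2}.$$
Since $\lambda\cdot50r\varepsilon^{-1}\log D=50\log D$, Markov's inequality gives
$$P\bigl(\Pi_\psi(t_j)>G+50r\varepsilon^{-1}\log D,\ S\wedge T>t_j\mid\mathcal F_{s_0}\bigr)\le3\varepsilon^{-2}D^{-50},$$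
and the same without $G$ if $j\ge\lambda G/\varepsilon^2=G/(\varepsilon r)$. Only $j$ with $t_j<t_0+D^3$ matter, at most $D^3+1$ of them, and $2(D^3+1)\cdot3\varepsilon^{-2}D^{-50}\le D^{-40}$.

**Step 3: fill in the times between the $t_j$.** Outside these bad events take $t\in[s_0,S\wedge T)$ and $j=\lfloor(t-s_0)/r\rfloor$. Then $S\wedge T>t_j$ and $\Pi_\psi(t)\le\Pi_\psi(t_j)+r$, which gives the first bound. If $t\ge s_0+\varepsilon^{-1}G+2r$, then $j\ge G/(\varepsilon r)$, which gives the second. $\square$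

## 8. Descent from the angle $\pi$ to a small angle

Each use of Lemma 9 multiplies the size of the gap bound by a power of $\zeta^{-1}$ and a logarithm. How small an angle can we reach if the bounds must stay below a small power of $D$? About $\log(1/\xi)$ levels, each costing a factor $\xi^{-7}\log D$, give a total of $\exp(C\log^2(1/\xi))$ up to lower-order factors. So $\log(1/\xi)$ may be a small multiple of $\sqrt{\log D}$. This is where the rate in Theorem 1 comes from. Put
$$\xi_*(D)=e^{-\frac1{100}\sqrt{\log D}},\qquad\text{so that }\xi_*(D)^{-1}=D^{o(1)}.$$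

**Proposition 10.** Let $D$ be large, $\xi_*(D)\le\xi\le\frac\pi2$ ($\xi$ is $\mathcal F_{t_0}$-measurable), $\kappa\in(0,\frac14]$, and suppose $T>t_0$ and $\Pi_\zeta(t_0)\le D^{1/8}$ for all $\zeta\in[\xi,\pi]$. There is an $\mathcal F_{t_0}$-measurable time $s_*\in[t_0,t_0+D^{1/4}]$ such that with conditional probability $\ge1-D^{-35}$:

1. $\Pi_\zeta(t)\le D^{1/16}$ for all $\zeta\in[\xi,\pi]$, $t\in[s_*,T)$;
2. $\Pi_{\frac34\xi}(t)\le\Pi_{\frac34\xi}(t_0)+3D^{1/4}$ for all $t\in[t_0,T)$;
3. if $\psi=(1-\kappa)\xi$ and $\tau'=\inf\{t\in[s_*,T):\Pi_\psi(t)\le D^{1/16}\}$, then $\Pi_\psi(t)\le2D^{1/16}$ for $t\in[\tau',T)$.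

*Proof.* **Step 1: choose the levels.** Let $X=\log(\pi/\xi)/\log\frac43\ge\log2/\log\frac43>2.4$, $k=\lceil X\rceil\ge3$ and $\zeta_i=\pi(\xi/\pi)^{i/k}$ for $0\le i\le k$. Then $\zeta_0=\pi$, $\zeta_k=\xi$, and $\zeta_{i+1}/\zeta_i=(\frac34)^{X/k}\in[\frac34,0.82]$. Indeed $X/k\le1$; if $k=3$, then $X/k\ge0.8$; if $k\ge4$, then $X/k\ge\frac{k-1}k\ge\frac34$; and $(\frac34)^{3/4}<0.81$. In particular $\zeta_i\le0.82\pi$ for $i\ge1$, so these levels are allowed in Section 7.

**Step 2: check that the gap bounds stay small.** Let $L_0=0$ and, for $0\le i\le k$, let $w_i,r_i,\varepsilon_i$ and $L_{i+1}=L'$ be the quantities of Section 7 for $\zeta=\zeta_i$, $L=L_i$. Then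
$$w_i+1\le C\zeta_i^{-3}(L_i+\log D),\quad r_i\le C\zeta_i^{-5}(L_i+\log D),\quad L_{i+1}\le C\zeta_i^{-7}(L_i+\log D)\log D.$$
With $M_i=L_i+\log D$ this gives $M_{i+1}\le C\xi^{-7}(\log D)M_i$ (increasing $C$), so for $i\le k+1$ (if $L_i>0$)
$$\log L_i\le(k+1)\bigl(C+\log\log D+7\log^+\tfrac1\xi\bigr)+\log\log D.\tag{10}$$
Since $k\le3.5\log(\pi/\xi)+1\le\frac4{100}\sqrt{\log D}+6$ and $\log^+\frac1\xi\le\frac1{100}\sqrt{\log D}$, the right side is at most $0.0028\log D+o(\log D)\le\frac1{100}\log D$. So $L_i\le D^{1/100}$ for $i\le k+1$, and $r_i\le L_{i+1}\le D^{1/100}\le D^{1/2}/100$. Also $\zeta_i\ge\xi_*(D)\ge D^{-1/1000}$. The standing assumptions hold at every level.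

**Step 3: choose the times.** Let $s_0=t_0$ and $s_{i+1}=s_i+\lceil\varepsilon_i^{-1}(D^{1/8}+s_i-t_0)\rceil+3r_i$. With $b_i=s_i-t_0+D^{1/8}$ we get $b_{i+1}\le(1+\varepsilon_i^{-1})b_i+1+3D^{1/100}\le C\xi^{-2}b_i$, so $s_k-t_0\le(C\xi^{-2})^kD^{1/8}$. As $k(C+2\log^+\frac1\xi)\le0.0008\log D+o(\log D)$, this is at most $D^{1/6}$. Put $s_*=s_k$.

**Step 4: descend.** We show that with total failure probability at most $kD^{-40}$, $\Pi_{\zeta_i}\le L_i$ on $[s_i,T)$ for all $i\le k$. For $i=0$ this is $\Pi_\pi\equiv0$. Given it for $i$, and if $s_i<T$, apply Lemma 9 from the time $s_i$ with $\zeta=\zeta_i$, $L=L_i$, $\psi=\zeta_{i+1}$. Then $\Pi_{\zeta_i}$ never exceeds $L_i$ on $[s_i,T)$, so $S=\infty$. Since $\Pi_{\zeta_{i+1}}(s_i)\le D^{1/8}+s_i-t_0$, the second bound of Lemma 9 applies from $s_{i+1}$ on and gives $\Pi_{\zeta_{i+1}}\le L_{i+1}$.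

**Step 5: read off the three statements.** For 1, use $\Pi_\xi\le L_k$ on $[s_*,T)$ and (8): $\Pi_\zeta\le\max(1,\frac3\xi)D^{1/100}\le D^{1/16}$. For 2, apply Lemma 9 with $\zeta=\xi$, $L=L_k$, $\psi=\frac34\xi$ from $s_*$: $\Pi_\psi(t)\le\Pi_\psi(s_*)+L_{k+1}$ on $[s_*,T)$, while $|\Pi_\psi(t)-\Pi_\psi(t_0)|\le D^{1/4}$ for $t\le s_*$, $t<T$. For 3, apply Lemma 9 with $\zeta=\xi$, $L=L_k$, $\psi=(1-\kappa)\xi$ from $\tau'$ (there is nothing to prove if no such time exists): $\Pi_\psi(t)\le D^{1/16}+L_{k+1}\le2D^{1/16}$. The total failure probability is at most $(k+2)D^{-40}\le D^{-35}$. $\square$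

**Mirror images.** The dynamics is reflection-equivariant: reflection maps angles $a\mapsto-a$ and $\sigma\mapsto-\sigma$. So the mirror-image statements hold for the left gaps $\Pi^L_\zeta(t)=\sigma_t(o-\zeta+\frac\pi2)^-$, with the window condition $|x_t|\sin(\varphi_t-o)\ge D^{1/2}$.

## 9. One stage: the backward cone narrows by a fixed factor

We now let the distance from the origin grow from $D$ to $(1+\eta)D$ and watch the angular interval of backward directions in which the hull lies. Constants: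
$$\eta=\tfrac1{1000},\quad\kappa=\tfrac\eta{20},\quad\alpha=\tfrac\kappa{10},\quad\beta_*(D)=\tfrac2\alpha\,\xi_*(D)\ (\le\pi\text{ for }D\text{ large}).$$

**Definition (admissible interval).** Let $t_0$ be a stopping time with $D=|x_{t_0}|=\max_{s\le t_0}|x_s|$, and $\varphi_0=\varphi_{t_0}$. An $\mathcal F_{t_0}$-measurable interval $J=[a^-,a^+]$ with $\varphi_0-\frac\pi2\le a^-\le\varphi_0\le a^+\le\varphi_0+\frac\pi2$ is admissible if
$$\sigma_{t_0}(u)\le D^{1/8}\text{ for }u\in[a^+-\tfrac\pi2,\varphi_0+\tfrac\pi2],\qquad\sigma_{t_0}(u)\ge-D^{1/8}\text{ for }u\in[\varphi_0-\tfrac\pi2,a^-+\tfrac\pi2].$$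

If the bounds $\pm D^{1/8}$ were $0$, this would say $p\le a^+-\frac\pi2$ and $q\ge a^-+\frac\pi2$; by the dictionary of Section 2, the hull would lie in the backward cone $x_{t_0}-\mathrm{cone}\,e(J)$. Example: if $K$ were the segment from $0$ to $x$, then $p=\varphi_0-\frac\pi2$, $q=\varphi_0+\frac\pi2$, and $J=\{\varphi_0\}$ would be admissible. Two general facts: admissibility is preserved if $J$ is enlarged within $[\varphi_0-\frac\pi2,\varphi_0+\frac\pi2]$; and since $K_{t_0}\subset\overline B(0,D)$, we have $e(\varphi_0)\in N_{t_0}$, so $p_{t_0}\le\varphi_0\le q_{t_0}$, and the full interval $[\varphi_0-\frac\pi2,\varphi_0+\frac\pi2]$ is always admissible.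

**Proposition 11.** Let $D$ be large, $J$ admissible, $\beta=|J|\in[\beta_*(D),\pi]$, and $t_1=\inf\{t\ge t_0:|x_t|\ge(1+\eta)D\}$. With conditional probability $\ge1-D^{-30}$: $t_1\le t_0+D^3$; $|\varphi_t-\varphi_0|\le\beta$ and $|x_t|\ge D/2$ on $[t_0,t_1]$; and at $t_1$ there is an admissible interval $J_1$ with $|J_1|\le(1-\frac\kappa2)\beta$.

*Proof.* **Step 1: choose angles and apply Proposition 10 on both sides.** We want windows that start slightly to either side of $\varphi_0$. Put
$$\gamma_R=\max(a^+-\varphi_0,\alpha\beta)\le\tfrac\pi2,\quad\delta_R=16\eta\gamma_R=0.016\gamma_R,\quad o_R=\varphi_0+\delta_R,\quad\xi_R=\gamma_R-\delta_R=0.984\gamma_R,$$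
$$c_R=o_R+\tfrac34\xi_R=\varphi_0+\gamma,\quad\gamma=0.754\gamma_R\le1.185,\qquad b_R=o_R+(1-\kappa)\xi_R=\varphi_0+\gamma_R-\kappa\xi_R,$$
and, mirrored, $\gamma_L=\max(\varphi_0-a^-,\alpha\beta)$, $\delta_L=16\eta\gamma_L$, $o_L=\varphi_0-\delta_L$, $\xi_L=\gamma_L-\delta_L$, $c_L=o_L-\frac34\xi_L=\varphi_0-\gamma'$ with $\gamma'=0.754\gamma_L$, $b_L=o_L-(1-\kappa)\xi_L$. The order on the right is $\varphi_0<o_R<c_R<b_R<\varphi_0+\gamma_R$, and $c_R$ will confine the walker while $b_R$ is the new right edge. Since $(a^+-\varphi_0)+(\varphi_0-a^-)=\beta$, at most one of the two maxima is attained only by $\alpha\beta$, so $\beta\le\gamma_R+\gamma_L\le(1+\alpha)\beta$. Also $\xi_R,\xi_L\ge\alpha\beta/2\ge\xi_*(D)$.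

Apply Proposition 10, with the above $\kappa$, to $o=o_R$, $\xi=\xi_R$ (window end $T_R$), and its mirror image to $o_L,\xi_L$ (window end $T_L$). The hypotheses hold: for $\zeta\in[\xi_R,\pi]$ we have $o_R+\zeta-\frac\pi2\ge\varphi_0+\gamma_R-\frac\pi2\ge a^+-\frac\pi2$, so $\sigma_{t_0}\le D^{1/8}$ there by admissibility up to $\varphi_0+\frac\pi2$, and $\sigma_{t_0}\le0$ beyond $\varphi_0+\frac\pi2\ge q_{t_0}$. Moreover $T_R>t_0$, because $D\sin\delta_R\ge D^{1/2}$ and $\delta_R<\frac\pi8$. Let $T=T_R\wedge T_L$. By (4), outside conditional probability $2D^{-35}+D^{-50}\le D^{-30}$ all conclusions of Proposition 10 hold on both sides and $t_1<t_0+D^3$. We assume this from now on; the rest is deterministic. All of $\beta,\gamma_R,\gamma_L$ and their fixed multiples and powers used below exceed $D^{-1/100}$.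

**Step 2: the walker stays in a forward cone.** We show that for $t_0\le t<T$, with $z=x_t-x_{t_0}$ and $\ell=4D^{1/4}$,
$$z\cdot e(c_R-\tfrac\pi2)\ge-\ell,\qquad z\cdot e(c_L+\tfrac\pi2)\ge-\ell.\tag{11}$$
Let $u=c_R-\frac\pi2=o_R+\frac34\xi_R-\frac\pi2$.

Suppose $\sigma_t(u)\ge0$. By Proposition 10(2), $g_t(u)=\Pi_{\frac34\xi_R}(t)\le\Pi_{\frac34\xi_R}(t_0)+3D^{1/4}\le g_{t_0}(u)+3D^{1/4}$. Since $h_t\ge h_{t_0}$, $x_t\cdot e(u)=h_t(u)-g_t(u)\ge x_{t_0}\cdot e(u)-3D^{1/4}$.

Suppose $\sigma_t(u)<0$. Since $u\ge\varphi_0-\frac\pi2$ and $\gamma+\gamma_L\le1.185+\frac\pi2<\pi$,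
$$u\in[\varphi_0-\tfrac\pi2,\ \varphi_0-\gamma_L+\tfrac\pi2]\subset[o_L-\tfrac\pi2,\ o_L-\xi_L+\tfrac\pi2],\qquad\varphi_0-\gamma_L\le a^-.$$
Let $s_*^L$ be the mirrored $s_*$. If $t\ge s_*^L$, the mirrored Proposition 10(1) gives $g_t(u)\le D^{1/16}$. If $t<s_*^L$, then $\sigma_{t_0}(u)^-\le D^{1/8}$ by admissibility, and left gaps change by at most $1$ per tick, so $g_t(u)\le D^{1/8}+D^{1/4}\le2D^{1/4}$. In both cases $x_t\cdot e(u)\ge h_t(u)-2D^{1/4}\ge h_{t_0}(u)-2D^{1/4}\ge x_{t_0}\cdot e(u)-2D^{1/4}$. The second inequality in (11) is the mirror image.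

**Step 3: the windows last until $t_1$.** Up to now everything holds only before $T$; we show $T>t_1$ by improving each window condition. Let $t_0\le t<T\wedge t_1$ and $\Gamma=\gamma+\gamma'=0.754(\gamma_R+\gamma_L)\in[0.75\beta,2.37]$. We have
$$e(\varphi_0)=\frac{\cos\gamma'}{\sin\Gamma}e(c_R-\tfrac\pi2)+\frac{\cos\gamma}{\sin\Gamma}e(c_L+\tfrac\pi2)$$
with nonnegative coefficients. By concavity of $\sin$ on $[0,\pi]$, $\sin\Gamma\ge\min(\sin0.75\beta,\sin2.37)\ge0.2\beta$ (as $\beta\le\pi$, $\sin(0.75\pi)>0.7$ and $\sin2.37>0.69$). So (11) gives $z\cdot e(\varphi_0)\ge-10\ell/\beta\ge-D^{1/2}$, and $|x_t|\ge D-D^{1/2}$.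

Next, (11) says $|x_t|\sin(c_R-\varphi_t)\ge D\sin\gamma-\ell$. With $|x_t|<(1+\eta)D$ and $\ell\le\eta D\sin\gamma$ we get $\sin(c_R-\varphi_t)\ge(1-\eta)^2\sin\gamma\ge(1-2\eta)\sin\gamma$. In the window, $0<c_R-\varphi_t\le\frac34\xi_R+\frac\pi8\le\frac\pi2$. So $c_R-\varphi_t\ge\arcsin((1-2\eta)\sin\gamma)$, and as $\arcsin$ is convex on $[0,1)$ and lies above its tangent at $\sin\gamma$, $c_R-\varphi_t\ge\gamma-2\eta\tan\gamma\ge\gamma-4.2\eta\gamma$. Here we used $\tan\gamma\le2.1\gamma$ for $0\le\gamma\le1.185$ ($\tan(\gamma)/\gamma$ increases, and $\tan1.185<2.47<2.1\cdot1.185$). Since $4.2\cdot0.754<4$,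
$$\varphi_t-\varphi_0\le4.2\eta\gamma\le\tfrac14\delta_R,\quad\text{and symmetrically}\quad\varphi_t-\varphi_0\ge-\tfrac14\delta_L.\tag{12}$$
So $|\varphi_t-o_R|\le\delta_R+\frac14\delta_L<0.04$ and $|x_t|\sin(o_R-\varphi_t)\ge\frac D2\sin(\frac34\delta_R)\ge D^{9/10}$; likewise on the left.

Suppose $T\le t_1$, and apply this at time $T-1$. In one tick $|x_t|\sin(o_R-\varphi_t)=-x_t\cdot e(o_R+\frac\pi2)$ changes by at most $1$, and $\varphi$ by $O(1/D)$. Also $|x_T|\le(1+\eta)D+1<2D$ and $T\le t_1<t_0+D^3$. So no condition defining $T_R$ or $T_L$ can hold at time $T$, a contradiction. Thus $T>t_1$. Now (11) holds at $t_1$, and on $[t_0,t_1]$ (12) holds up to $O(1/D)$ and $|x_t|\ge D-D^{1/2}-1\ge D/2$. Since $\delta_R,\delta_L\le0.016\beta$, this gives the claims on $\varphi_t$ and $|x_t|$.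

**Step 4: the gap at $b_R$ closes before $t_1$.** Let $\psi_R=(1-\kappa)\xi_R$, so $o_R+\psi_R=b_R$, and let $s_*,\tau'$ be as in Proposition 10 for the right side. As $t_1-t_0\ge\eta D$, $s_*<t_1$. We claim $\tau'<t_1$. The reason is that the walker has to travel at least $\eta D$ inside the cone between $c_L$ and $c_R$, and this uses up the gap at $b_R$.

Suppose $\tau'\ge t_1$. Then $\Pi_{\psi_R}>0$ on $[s_*,t_1-1]$, so its increments there are those of $Y_{\psi_R}(x)$, and $Y_{\psi_R}(x_{t_1-1}-x_{s_*})\ge-\Pi_{\psi_R}(s_*)\ge-\Pi_{\psi_R}(t_0)-D^{1/4}$. The remaining at most $D^{1/4}+1$ ticks change $Y_{\psi_R}(x)$ by at most $1$ each. Hence, for $z=x_{t_1}-x_{t_0}$,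
$$z\cdot e(b_R+\tfrac\pi2)\ge-\Pi_{\psi_R}(t_0)-3D^{1/4}.$$

On the other hand $|z|\ge\eta D$. Write $z=|z|e(\chi)$ and $\nu=\ell/(\eta D)\le D^{-2/3}$; (11) says $\sin(\chi-c_R)\le\nu$ and $\sin(\chi-c_L)\ge-\nu$. Choose $\chi$ mod $2\pi$ with $\chi-c_L\in[-\arcsin\nu,\pi+\arcsin\nu]$. Then $\chi-c_R=\chi-c_L-\Gamma\le\pi-\Gamma+\arcsin\nu<\pi-\arcsin\nu$, since $\Gamma\ge0.75\beta>2\arcsin\nu$. As $\sin>\nu$ on $(\arcsin\nu,\pi-\arcsin\nu)$, it follows that $\chi-c_R\le\arcsin\nu$. So $\chi\in[c_L-2\nu,c_R+2\nu]$. Hence $b_R-\chi$ lies between $(\frac14-\kappa)\xi_R-2\nu\ge0.24\xi_R$ and $b_R-c_L+2\nu\le\frac\pi2+1.185+2\nu\le2.76$. By concavity of $\sin$ on $[0,\pi]$, $\sin(b_R-\chi)\ge\min(\sin(0.24\xi_R),\sin2.76)\ge0.2\xi_R$, as $\xi_R\le1.55$ and $\sin2.76>0.37$. So $z\cdot e(b_R+\frac\pi2)=-|z|\sin(b_R-\chi)\le-0.2\,\eta\,\xi_RD$, and therefore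
$$\Pi_{\psi_R}(t_0)\ge0.2\,\eta\,\xi_RD-3D^{1/4}.$$

But the initial gap is smaller than this. Let $u_1=\varphi_0+\gamma_R-\frac\pi2$, so $b_R-\frac\pi2=u_1-\kappa\xi_R$. As $u_1\le\varphi_0\le q_{t_0}$, $\sigma_{t_0}(u_1)\ge0$; as $u_1\ge a^+-\frac\pi2$, admissibility gives $g_{t_0}(u_1)=\sigma_{t_0}(u_1)\le D^{1/8}$. Since $|y-x_{t_0}|\le2D$ on $K_{t_0}$ and $e(u_1-\kappa\xi_R)=\cos(\kappa\xi_R)e(u_1)-\sin(\kappa\xi_R)e(u_1+\frac\pi2)$,
$$\Pi_{\psi_R}(t_0)\le g_{t_0}(u_1-\kappa\xi_R)\le D^{1/8}+2\kappa\xi_RD=D^{1/8}+0.1\,\eta\,\xi_RD.$$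
For $D$ large the two bounds contradict each other. So $\tau'<t_1<T$.

**Step 5: the new admissible interval.** By Proposition 10(3), $\Pi_{\psi_R}(t_1)\le2D^{1/16}$, and by (8) $\Pi_\zeta(t_1)\le\frac3{\psi_R}2D^{1/16}\le D^{1/10}$ for all $\zeta\in[\psi_R,\pi]$. That is, $\sigma_{t_1}(u)\le|x_{t_1}|^{1/8}$ for $u\in[b_R-\frac\pi2,o_R+\frac\pi2]\supset[b_R-\frac\pi2,\varphi_{t_1}+\frac\pi2]$, because $\varphi_{t_1}<o_R$ (as $t_1<T_R$). The left side is symmetric, so $\varphi_{t_1}\in[o_L,o_R]\subset[b_L,b_R]$. Also $|x_{t_1}|=\max_{s\le t_1}|x_s|$, so $e(\varphi_{t_1})\in N_{t_1}$, and $\sigma_{t_1}\le0$ on $[\varphi_{t_1},\varphi_{t_1}+\frac\pi2]$, $\sigma_{t_1}\ge0$ on $[\varphi_{t_1}-\frac\pi2,\varphi_{t_1}]$. Therefore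
$$J_1=[b_L,b_R]\cap[\varphi_{t_1}-\tfrac\pi2,\varphi_{t_1}+\tfrac\pi2]$$
is admissible: each endpoint is either $b_R$ (resp. $b_L$), covered by the bound just proved, or $\varphi_{t_1}\pm\frac\pi2$, covered by the last remark. Finally
$$|J_1|\le\gamma_R+\gamma_L-\kappa(\xi_R+\xi_L)\le(1-0.98\kappa)\bigl(1+\tfrac\kappa{10}\bigr)\beta\le(1-\tfrac\kappa2)\beta.\qquad\square$$

## 10. Summing the turns over all scales

*Proof of Theorem 1.* **Step 1: chain the stages.** Fix $R_0$ large. Let $t_{(0)}$ be the first $t$ with $|x_t|\ge R_0$ (a.s. finite), $D_0=|x_{t_{(0)}}|$, and let $J_{(0)}=[\varphi-\frac\pi2,\varphi+\frac\pi2]$, which is admissible. Given an admissible $J_{(j)}$ at $t_{(j)}$, with $D_j=|x_{t_{(j)}}|$: if $|J_{(j)}|<\beta_*(D_j)$, enlarge it within $[\varphi-\frac\pi2,\varphi+\frac\pi2]$ to length $\beta_*(D_j)$. Then apply Proposition 11; $t_{(j+1)}$ is the time $t_1$ and $J_{(j+1)}$ the interval $J_1$. If the good event of Proposition 11 fails, say that stage $j$ fails, and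 let $J_{(j+1)}$ be the full interval at $t_{(j+1)}$ (lifting the argument afresh), which is always admissible. All $t_{(j)}$ are a.s. finite, since $\sup|x_t|=\infty$. We have $(1+\eta)D_j\le D_{j+1}\le(1+2\eta)D_j$, so all stages succeed with probability at least $1-E\sum_jD_j^{-30}\ge1-CR_0^{-30}$. Suppose they do.

**Step 2: bound the lengths.** Let $m_j$ be the length of $J_{(j)}$ after the possible enlargement. Then
$$m_{j+1}\le\max\bigl((1-\tfrac\kappa2)m_j,\ \beta_*(D_{j+1})\bigr),\qquad\beta_*(D_j)\le Ce^{-c\sqrt{j+1}},\tag{13}$$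
since $\log D_j\ge c(j+1)$. Iterating, $m_j$ is at most the maximum of $(1-\frac\kappa2)^j\pi$ and the numbers $(1-\frac\kappa2)^{j-i}\beta_*(D_i)$, $i\le j$. For $i\ge j/2$ use the bound on $\beta_*(D_i)$; for $i<j/2$ use the factor $(1-\frac\kappa2)^{j/2}$. This gives $m_j\le Ce^{-c'\sqrt{j+1}}$.

**Step 3: convergence in the lazy clock.** By Proposition 11, $|\varphi_t-\varphi_{t_{(j)}}|\le m_j$ and $|x_t|\ge D_j/2$ on $[t_{(j)},t_{(j+1)}]$; in particular the lift $\varphi_t$ is defined for all $t\ge t_{(0)}$, and $|x_t|\to\infty$. Since $\sum m_j<\infty$, $\varphi_t$ converges to some $\varphi_\infty$, and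
$$|\varphi_t-\varphi_\infty|\le2\sum_{i\ge j}m_i\le Ce^{-c''\sqrt j}\qquad\text{for }t\in[t_{(j)},t_{(j+1)}].$$
As $t_{(i+1)}-t_{(i)}\le D_i^3$ and the $D_i$ grow geometrically, such $t$ satisfy $t\le t_{(0)}+CD_j^3$. Since $D_j\le(1+2\eta)^jD_0$, we get $\log t\le Cj+C(\omega)$. Hence $|\varphi_t-\varphi_\infty|\le e^{-c\sqrt{\log t}}$ for large $t$, with $c$ not depending on $R_0$. Thus convergence with this rate, together with $|x_t|\to\infty$, has probability at least $1-CR_0^{-30}$ for every large $R_0$, i.e. probability $1$.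

**Step 4: back to the rancher.** Delete the rests; a.s. infinitely many steps occur. The $n$-th position is attained at a tick $\ge n-1$, so the rate holds in terms of $n$ after decreasing $c$. Moreover $\bigl\|x/\|x\|-e(\varphi_\infty)\bigr\|\le|\varphi-\varphi_\infty|$. So $\|x_n\|\to\infty$ and $x_n/\|x_n\|\to U=e(\varphi_\infty)$ with the stated rate. The law of the process is invariant under rotations, hence so is the law of $U$, which is therefore uniform. $\blacksquare$

*Proof of Corollary 2.* Let $M_n=\max_{k\le n}\|x_k\|\to\infty$ and $\delta>0$. By Theorem 1 there is $k_0$ with $\bigl\|x_k-\|x_k\|U\bigr\|\le\delta\|x_k\|\le\delta M_n$ for $k_0\le k\le n$. For $k<k_0$ the left side is bounded by a number not depending on $n$, hence by $\delta M_n$ for $n$ large. So for $n$ large every $x_k$, $k\le n$, is within $\delta M_n$ of the segment from $0$ to $M_nU$, and by convexity so is $K_n$. Conversely, $K_n$ contains $0$ and a point $x_k$ with $\|x_k\|=M_n$, which is within $\delta M_n$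 of $M_nU$; so every point of the segment from $0$ to $M_nU$ is within $\delta M_n$ of $K_n$. Divide by $M_n$ and let $\delta\to0$. $\blacksquare$
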